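\title{The degree of the exceptional hypersurfaces in the Subspace Theorem of Evertse and Ferretti}

\begin{abstract}
In the quantitative Subspace Theorem of Evertse and Ferretti for polynomials of higher degree, the algebraic solutions of an approximation inequality with exponent $n+1+\delta$ on an $n$-dimensional projective variety lie on finitely many hypersurfaces of degree $O(\delta^{-1})$. We show that this dependence on $\delta$ cannot be removed. For $X=\mathbb P^n$ and forms of any even degree, the degree bound must be at least $\frac{n+1}{\delta}-n+1$, so the order $\delta^{-1}$ is optimal. For $X=\mathbb P^1$ and forms of degree at most two, not all linear, the optimal bound is $2+2\lfloor1/\delta\rfloor$ whenever $1/\delta\notin\mathbb Z$. The upper bound comes from the product formula for the discriminant. The examples are algebraic numbers whose conjugates form two clusters at several places; they are obtained by specializing a curve on $(\mathbb P^1)^D$ whose existence follows from the duality between pseudo-effective divisors and movable curves.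
\end{abstract}

\section{Introduction}

\subsection{The theorem of Evertse and Ferretti}

Fix an algebraic closure $\overline{\mathbb Q}$ of $\mathbb Q$. Let $K\subset\overline{\mathbb Q}$ be a number field and $G_K=\operatorname{Gal}(\overline{\mathbb Q}/K)$. For a place $v$ of $K$ above the place $p$ of $\mathbb Q$ (with $\mathbb Q_\infty=\mathbb R$) put $\varepsilon_v=[K_v:\mathbb Q_p]/[K:\mathbb Q]$, and let $|\cdot|_v$ be the absolute value of $v$ that restricts to $|\cdot|_p^{\varepsilon_v}$ on $\mathbb Q$. The product formula holds, and the absolute logarithmic height of $\mathbf x\in K^{N+1}\setminus\{0\}$ is $h(\mathbf x)=\sum_v\log\|\mathbf x\|_v$, where $\|\mathbf x\|_v=\max_i|x_i|_v$. It does not depend on $K$ and defines a function $h\ge0$ on $\mathbb P^N(\overline{\mathbb Q})$. For each $v$ we fix an extension of $|\cdot|_v$ to $\overline{\mathbb Q}$. For a polynomial $f$, let $K(f)$ be the field generated over $K$ by its coefficients, and $h(1,f)$ the height of the vector formed by $1$ and these coefficients. The height $h(X)$ of a projective variety $X$ is the height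 of its Chow form; for $X=\mathbb P^N$ the Chow form is a determinant, with coefficients $0,\pm1$, so $h(\mathbb P^N)=0$.

Let $0<\delta\le1$, let $S$ be a non-empty finite set of $s$ places of $K$, and let $X\subset\mathbb P^N$ be a projective subvariety defined over $K$, of dimension $n\ge1$ and degree $d$. For $v\in S$ let $f_0^{(v)},\dots,f_n^{(v)}\in\overline{\mathbb Q}[x_0,\dots,x_N]$ be non-constant homogeneous polynomials. We study the points $x\in X(\overline{\mathbb Q})$ with
\begin{equation}\label{eq:main}
\log\Big(\prod_{v\in S}\prod_{i=0}^n\max_{\sigma\in G_K}\frac{|f_i^{(v)}(\sigma(x))|_v^{1/\deg f_i^{(v)}}}{\|\sigma(x)\|_v}\Big)\le-(n+1+\delta)h(x),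
\end{equation}
where $\log0=-\infty$. The quotient $|f(x)|_v^{1/\deg f}/\|x\|_v$ does not depend on the choice of coordinates, and it is small when $x$ is $v$-adically close to the hypersurface $f=0$. The degree $[K(x):K]$ is not restricted; in exchange, the maximum over $\sigma$ makes a factor small only if \emph{all} conjugates of $x$ over $K$ are close to the hypersurface. Put
\begin{align*}
C&=\max\big([K(f_i^{(v)}):K]:\ v\in S,\ 0\le i\le n\big),\\
\Delta&=\operatorname{lcm}\big(\deg f_i^{(v)}:\ v\in S,\ 0\le i\le n\big),\\
A_1&=(20n\delta^{-1})^{(n+1)s}\exp\big(2^{12n+16}n^{4n}\delta^{-2n}d^{2n+2}\Delta^{n(2n+2)}\big)\log(4C)\log\log(4C),\\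
A_2&=(8n+6)(n+2)^2d\Delta^{n+1}\delta^{-1},\\
A_3&=\exp\big(2^{6n+20}n^{2n+3}\delta^{-n-1}d^{n+2}\Delta^{n(n+2)}\log(2Cs)\big),\\
H&=\log(2N)+h(X)+\max\big(h(1,f_i^{(v)}):\ v\in S,\ 0\le i\le n\big).
\end{align*}
Note that $H\ge\log2$.

\begin{theorem}[Evertse and Ferretti \cite{EF}]\label{thm:EF}
Assume that $X(\overline{\mathbb Q})\cap\{f_0^{(v)}=\dots=f_n^{(v)}=0\}=\emptyset$ for every $v\in S$. Then there are homogeneous polynomials $G_1,\dots,G_u\in K[x_0,\dots,x_N]$, none vanishing identically on $X$, with $u\le A_1$ and $\deg G_i\le A_2$ for all $i$, such that every $x\in X(\overline{\mathbb Q})$ satisfying \eqref{eq:main} and $h(x)\ge A_3H$ lies in $\bigcup_{i=1}^u\big(X\cap\{G_i=0\}\big)$.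
\end{theorem}

The authors of \cite{EF} write: ``we do not know whether the dependence of $A_2$ on $\delta$ is needed.'' Precisely:

\medskip
\noindent\emph{Is there a function $B(n,d,\Delta)$, independent of $\delta$, such that Theorem~\ref{thm:EF} remains true with $A_2$ replaced by $B(n,d,\Delta)$, if $A_1,A_3$ may be replaced by finite quantities $A_1',A_3'$ depending only on $n,\delta,d,\Delta,s,C$?}
\medskip

The case $X=\mathbb P^1$ shows what is at stake. A form over $K$ that vanishes at $x$ vanishes at all conjugates of $x$, so its degree is at least $[K(x):K]$, and the question asks for a bound on the degree over $K$ of the solutions of large height. For linear forms, $\Delta=1$, these solutions are $K$-rational whatever $\delta$ is (Theorem~\ref{thm:line} below), so $B=1$ works, and one may guess that for larger $\Delta$ the degree is again bounded in terms of $\Delta$ alone. Observe also that for fixed data $K,S,(f_i^{(v)})$ on $\mathbb P^1$ Theorem~\ref{thm:EF} leaves only finitely many solutions of height at least $A_3H$, and these could be discarded by enlarging $A_3'$.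 The question has content because $A_3'$ is uniform, and a counterexample has to vary $K$ or $S$ while keeping $s$, $C$ and $H$ under control.

\subsection{Results}

The guess is false for every $n$.

\begin{theorem}\label{thm:main}
Let $n\ge1$, let $\Delta\ge2$ be even, let $0<\delta\le1$ with $(n,\delta)\ne(1,1)$, and let $D$ be the even integer with $\frac{n+1}\delta\le D<\frac{n+1}\delta+2$ (so $D\ge4$ and $D\ge n+1$). There are constants $R_0,H_0$, an integer $s\ge1$ and infinitely many data $(K,S,(f_i^{(v)}),x)$ with $X=\mathbb P^n=\mathbb P^N$ such that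
\begin{enumerate}
\item[(a)] $[K:\mathbb Q]\le R_0$, $|S|=s$ and $H\le H_0$;
\item[(b)] the $f_i^{(v)}$ $(0\le i\le n)$ have degree $\Delta$ and integer coefficients (so $C=1$), and have no common zero in $\mathbb P^n(\overline{\mathbb Q})$ for each $v\in S$;
\item[(c)] $x\in\mathbb P^n(\overline{\mathbb Q})$ satisfies \eqref{eq:main}, and $h(x)$ is unbounded along the sequence;
\item[(d)] every non-zero form $G\in K[x_0,\dots,x_n]$ vanishing at $x$ has degree at least $D-n+1\ge\frac{n+1}\delta-n+1$.
\end{enumerate}
\end{theorem}

Fix $n,\Delta,\delta$. Call a number $B$ \emph{admissible} if Theorem~\ref{thm:EF} holds for $X=\mathbb P^n=\mathbb P^N$ and these $\Delta,\delta$ with $(A_1,A_2,A_3)$ replaced by $(A_1',B,A_3')$, for some finite $A_1',A_3'$ depending only on $n,\delta,\Delta,s,C$.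

\begin{corollary}\label{cor:no}
For $n,\Delta,\delta,D$ as in Theorem~\ref{thm:main}, every admissible $B$ satisfies $B\ge D-n+1$. Hence no function $B(n,d,\Delta)$ as in the question exists: it fails to exist for $d=1$, every $n\ge1$ and every even $\Delta$.
\end{corollary}

\begin{proof}
Along the sequence of Theorem~\ref{thm:main} the quantities $n,\delta,\Delta,s$ and $C=1$ are constant, so $|A_3'|H_0$ is a fixed number, and some $x$ has $h(x)\ge|A_3'|H_0\ge A_3'H$. This $x$ is a zero of a form $G_i\ne0$ over $K$ of degree at most $B$, so $B\ge D-n+1$ by (d). If $B(n,1,\Delta)$ existed, it would be admissible for all $\delta$, and any $\delta<1$ with $\frac{n+1}\delta-n+1>B(n,1,\Delta)$ gives a contradiction.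
\end{proof}

Since $N=n$ and $[K:\mathbb Q]\le R_0$, the corollary persists if $A_1',A_3'$ may also depend on $N$ and $[K:\mathbb Q]$. Since $A_2$ is linear in $\delta^{-1}$, its order in $\delta$ is optimal.

\begin{remark}[Linear forms]
Take $\Delta=2$ in Theorem~\ref{thm:main} and compose with the Veronese embedding $v_2$ given by all monomials of degree two. The $f_i^{(v)}$ become linear forms with integer coefficients on $X=v_2(\mathbb P^n)$, which has degree $d=2^n$. As $\|v_2(x)\|_v=\|x\|_v^2$ and $h(v_2(x))=2h(x)$, both sides of \eqref{eq:main} are multiplied by $2$. A form of degree $e$ over $K$ that vanishes at $v_2(x)$ but not on $X$ restricts to a non-zero form of degree $2e$ on $\mathbb P^n$, so $2e\ge D-n+1$. Hence $B(n,2^n,1)$ does not exist either.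
\end{remark}

On the projective line we have a matching upper bound.

\begin{theorem}\label{thm:line}
Let $X=\mathbb P^1=\mathbb P^N$, with the hypothesis of Theorem~\ref{thm:EF}.
\begin{enumerate}
\item[(a)] There is $A=A(\delta,\Delta,s,C)$ such that every $x$ satisfying \eqref{eq:main} and $h(x)\ge AH$ has $[K(x):K]\le\Delta+\frac{2\Delta-2}\delta$, and even $[K(x):K]\le2+2\lfloor1/\delta\rfloor$ if $\Delta=2$.
\item[(b)] Theorem~\ref{thm:EF} holds for $X=\mathbb P^1$ with $A_2$ replaced by these numbers, $A_1'=A_1A_2$ and $A_3'=\max(A_3,A)$.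
\item[(c)] For $\Delta=2$ and $0<\delta<1$, the least admissible integer $B^*(\delta)$ satisfies
\[B^*(\delta)=2+2\lfloor1/\delta\rfloor\ \text{ if }1/\delta\notin\mathbb Z,\qquad \tfrac2\delta\le B^*(\delta)\le\tfrac2\delta+2\ \text{ if }1/\delta\in\mathbb Z .\]
\end{enumerate}
\end{theorem}

Part (c) follows from (b) and Corollary~\ref{cor:no}: for $n=1$ one has $D-n+1=D=2\lceil1/\delta\rceil$, which is $2+2\lfloor1/\delta\rfloor$ if $1/\delta\notin\mathbb Z$ and $2/\delta$ otherwise. We do not determine $B^*(\delta)$ when $1/\delta\in\mathbb Z$, and we do not treat odd $\Delta\ge3$ for $X=\mathbb P^n$.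

Section~\ref{sec:disc} proves (a) and (b) and shows what an extremal point must look like. Theorem~\ref{thm:main} is then reduced in three steps: to algebraic numbers whose conjugates form two clusters (Section~\ref{sec:numbers}), to a curve on $(\mathbb P^1)^D$ (Section~\ref{sec:special}), and to a bound for the multiplicities of forms on $(\mathbb P^1)^D$ (proved in Section~\ref{sec:forms}, used in Section~\ref{sec:curve}). Throughout, $\mathfrak S_D$ is the symmetric group on $\{1,\dots,D\}$.

\section{The discriminant bound on the projective line}\label{sec:disc}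

\subsection{Heights and distances}

We recall three standard facts. If $L\subset\overline{\mathbb Q}$ has degree $M$ over $K$ and $\mathbf b$ is a non-zero vector over $L$, then
\begin{equation}\label{eq:hemb}
h(\mathbf b)=\frac1M\sum_v\sum_\tau\log\|\tau(\mathbf b)\|_v ,
\end{equation}
where $v$ runs over the places of $K$ and $\tau$ over the $K$-embeddings $L\to\overline{\mathbb Q}$. If one coordinate of $\mathbf b$ is $1$, all terms are non-negative and each is at most $Mh(\mathbf b)$. Applying this to $(1,f_i^{(v)})$, and to $(1,\beta)$ and $(1,\beta^{-1})$, which have the same height $h(\beta)$, we get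
\begin{equation}\label{eq:liou}
\log\|(1,f_i^{(v)})\|_v\le CH,\qquad \big|\log|\beta|_v\big|\le[K(\beta):K]\,h(\beta)\quad(\beta\in\overline{\mathbb Q}^*).
\end{equation}
Finally, if $\mathbf c$ is the coefficient vector of $\prod_{j=1}^e(T-\theta_j)$, then
\begin{equation}\label{eq:prod}
\Big|h(\mathbf c)-\sum_{j=1}^eh(\theta_j)\Big|\le e\log2 .
\end{equation}

For non-zero $x,z\in\overline{\mathbb Q}^2$ put $x\wedge z=x_0z_1-x_1z_0$ and $\operatorname{dist}_v(x,z)=|x\wedge z|_v/(\|x\|_v\|z\|_v)$. This depends only on the points of $\mathbb P^1$. It is at most $1$ for finite $v$ and at most $2^{\varepsilon_v}$ for archimedean $v$, and $\sum_{v\mid\infty}\varepsilon_v=1$. Taking norms in the identity $(x\wedge z)y=(y\wedge z)x+(x\wedge y)z$ and dividing by $\|x\|_v\|y\|_v\|z\|_v$ gives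
\begin{equation}\label{eq:tri}
\operatorname{dist}_v(x,z)\le2\max\big(\operatorname{dist}_v(x,y),\operatorname{dist}_v(y,z)\big).
\end{equation}

The conjugates of a point cannot be close to each other at too many places.

\begin{lemma}\label{lem:disc}
Let $x\in\mathbb P^1(\overline{\mathbb Q})$ have degree $D$ over $K$ and conjugates $x_1,\dots,x_D$. For every finite set $S$ of places of $K$,
\[\sum_{v\in S}\sum_{i\ne j}-\log\operatorname{dist}_v(x_i,x_j)\le2D(D-1)h(x)+D(D-1)\log2 .\]
\end{lemma}

\begin{proof}
Choose coordinates of $x$ in $K(x)$ and let the $x_i$ be the conjugate vectors. The discriminant $\prod_{i\ne j}(x_i\wedge x_j)$ is non-zero and fixed by $G_K$, so it lies in $K^*$. By the product formula and \eqref{eq:hemb}, the sum over \emph{all} places equals $2(D-1)\sum_v\sum_i\log\|x_i\|_v=2D(D-1)h(x)$. The places outside $S$ contribute at least $-D(D-1)\sum_{v\mid\infty}\varepsilon_v\log2=-D(D-1)\log 2$.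
\end{proof}

Let us see what this gives, ignoring terms of size $O(H)$. At each $v\in S$ the forms $f_0,f_1$ have no common zero, so only one of the two factors in \eqref{eq:main} is small; call it $e^{-\ell_v}$. Then \eqref{eq:main} reads $\sum_v\ell_v\ge(2+\delta)h(x)$. If the form in question is linear, all $D$ conjugates lie within $e^{-\ell_v}$ of its root, all $D(D-1)$ ordered pairs are that close, and for $D\ge2$ the lemma gives $\sum_v\ell_v\le2h(x)$, a contradiction. If it is a quadratic form with two simple roots, each conjugate lies within $e^{-2\ell_v}$ of one of the two roots. The distance is squared, but the conjugates may split into two clusters. For $D=2m$ and clusters of equal size only $2m(m-1)$ ordered pairs are close, and the lemma gives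
\begin{equation}\label{eq:model}
\sum_{v\in S}2\ell_v\le\frac{2D(D-1)}{2m(m-1)}\,h(x)=\Big(4+\frac4{D-2}\Big)h(x).
\end{equation}
This is compatible with $\sum_v\ell_v\ge(2+\delta)h(x)$ exactly when $D-2\le2/\delta$: a pair is lost for every conjugate because it is not paired with itself, and this small loss is the room in which $\delta$ fits. We now make the computation rigorous; the remaining sections show that \eqref{eq:model} can be approached.

\subsection{Proof of Theorem~\ref{thm:line}(a) and (b)}

Let $x$ satisfy \eqref{eq:main}, with $D$ and $x_1=x,\dots,x_D$ as in the proof of Lemma~\ref{lem:disc}. Both bounds in (a) are at least $\Delta$, so we assume $D>\Delta$. The letters $c,c_1,c_2,c_3$ denote positive constants depending only on $\Delta$ and $C$, and $c$ may change from line to line. Since $H\ge\log2$, bounded quantities are at most $cH$.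

\emph{Step 1: one form matters.} Fix $v\in S$, write $f_i=f_i^{(v)}$, $e_i=\deg f_i\le\Delta$, and
\[\ell_i=-\log\max_{1\le j\le D}\frac{|f_i(x_j)|_v^{1/e_i}}{\|x_j\|_v}\qquad(i=0,1).\]
This is finite, because $f_i$ has at most $\Delta<D$ zeros. The resultant $\mathcal R$ of $f_0,f_1$ is non-zero since there is no common zero, and Cramer's rule for the Sylvester matrix gives identities $A_lf_0+B_lf_1=\mathcal R\,x_l^{e_0+e_1-1}$ $(l=0,1)$ with forms $A_l,B_l$ of degrees $e_1-1$, $e_0-1$. The number $\mathcal R$ and the coefficients of $A_l,B_l$ are polynomials in the coefficients of $f_0,f_1$, with integer coefficients depending only on $e_0,e_1$. Hence \eqref{eq:liou} gives $|A_l(x)|_v\le e^{cH}\|x\|_v^{e_1-1}$ and $|B_l(x)|_v\le e^{cH}\|x\|_v^{e_0-1}$. Also $h(\mathcal R)\le cH$ and $[K(\mathcal R):K]\le C^2$, so $|\mathcal R|_v\ge e^{-cH}$. Choosing $l$ so that the $l$-th coordinate of $x$ has absolute value $\|x\|_v$, we find $\max_i|f_i(x)|_v/\|x\|_v^{e_i}\ge e^{-cH}$, and therefore $\min(\ell_0,\ell_1)\le c_1H$. Put $\ell_v=\max(\ell_0,\ell_1)$. Since \eqref{eq:main} says that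 the sum of $\ell_0+\ell_1$ over $v\in S$ is at least $(2+\delta)h(x)$,
\begin{equation}\label{eq:step1}
\sum_{v\in S}\ell_v\ge(2+\delta)h(x)-sc_1H .
\end{equation}

\emph{Step 2: clusters.} Fix $v\in S$, let $f$ be the form realizing $\ell=\ell_v$, and let $e=\deg f$. Factor $f(z)=\kappa\prod_j(z\wedge\alpha_j)^{a_j}$ with pairwise distinct $\alpha_j$ of the shape $(\theta_j,1)$ or $(1,0)$ and $\sum_ja_j=e$. Up to sign $\kappa$ is a coefficient of $f$, so $|\kappa|_v\ge e^{-CH}$. By \eqref{eq:prod}, $h(\alpha_j)\le h(1,f)+e\log2\le cH$, and $[K(\alpha_j):K]\le C\Delta$, so $1\le\|\alpha_j\|_v\le e^{cH}$. For $j\ne k$ the number $\alpha_j\wedge\alpha_k\ne0$ has degree at most $(C\Delta)^2$ over $K$ and height at most $cH$, so $\operatorname{dist}_v(\alpha_j,\alpha_k)\ge e^{-cH}$. For every $i$,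
\[\prod_j\operatorname{dist}_v(x_i,\alpha_j)^{a_j}=\frac{|f(x_i)|_v}{|\kappa|_v\,\|x_i\|_v^e\prod_j\|\alpha_j\|_v^{a_j}}\le e^{-e\ell+CH}.\]
Assign $x_i$ to a nearest root $\alpha_j$. For $k\ne j$, \eqref{eq:tri} gives $\operatorname{dist}_v(x_i,\alpha_k)\ge\frac12\operatorname{dist}_v(\alpha_j,\alpha_k)\ge e^{-cH}$, hence $\operatorname{dist}_v(x_i,\alpha_j)\le\exp(-\frac e{a_j}\ell+c_2H)$. Two conjugates assigned to the same $\alpha_j$ have distance at most $2\exp(-\frac e{a_j}\ell+c_2H)$, and all other pairs have distance at most $2$. With $N_j$ the number of conjugates assigned to $\alpha_j$, so that $\sum_jN_j=D$, and $c_3=c_2+1$,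
\[\sum_{i\ne i'}-\log\operatorname{dist}_v(x_i,x_{i'})\ge\ell\sum_jN_j(N_j-1)\frac e{a_j}-c_3D^2H .\]
The Cauchy--Schwarz inequality gives $D^2\le\big(\sum_jN_j^2/a_j\big)e$, and $\sum_jN_j/a_j\le D$. So the sum over $j$ is at least $D^2-eD\ge\nu_D:=D^2-\Delta D\ge0$. If $\Delta=2$ and $D$ is odd, it is even at least $\nu_D':=(D-1)^2$: for two simple roots it equals $2(N_1^2+N_2^2)-2D\ge D^2+1-2D$, because $|N_1-N_2|\ge1$, and for a single root ($e=1$, or $e=2$ with a double root) it equals $D(D-1)$. Let $\nu$ be $\nu_D$, or $\nu_D'$ where applicable. Then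
\begin{equation}\label{eq:step2}
\sum_{i\ne i'}-\log\operatorname{dist}_v(x_i,x_{i'})\ge\nu\,\ell_v-c_3D^2H
\end{equation}
if $\ell_v\ge0$. If $\ell_v<0$ this also holds, as the left side is at least $-D^2\log2\ge-D^2H$ and $\nu\ell_v\le0$.

\emph{Step 3: comparison.} Sum \eqref{eq:step2} over $S$ and use \eqref{eq:step1}, Lemma~\ref{lem:disc} and $0\le\nu\le D^2$. This gives $(2+\delta)\nu h(x)\le2D(D-1)h(x)+c_4D^2H$ with $c_4=s(c_1+c_3)+1$. If $h(x)\ge AH$, then
\begin{equation}\label{eq:step3}
(2+\delta)\nu\le2D(D-1)+\frac{c_4}AD^2 .
\end{equation}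
For $\nu=\nu_D$, division by $D$ yields $D(\delta-c_4/A)\le(2+\delta)\Delta-2$. The integer $D_0=\lfloor\Delta+\frac{2\Delta-2}\delta\rfloor+1$ satisfies $\delta D_0>(2+\delta)\Delta-2$. Choose $A$, in terms of $\delta,\Delta,s,C$, so large that $D_0(\delta-c_4/A)>(2+\delta)\Delta-2$; in particular $\delta>c_4/A$. Then $D<D_0$, that is, $D\le\Delta+\frac{2\Delta-2}\delta$.

Let $\Delta=2$, so $D\le2+2/\delta$. If $D=2j$, then $j-1\le1/\delta$ and $D\le2+2\lfloor1/\delta\rfloor$. If $D=2j+1\ge3$, then \eqref{eq:step3} with $\nu=\nu_D'$ gives $(2+\delta)(D-1)\le2D+\frac{c_4D^2}{A(D-1)}$. There are only finitely many odd $D\le2+2/\delta$ with $(2+\delta)(D-1)>2D$, and after enlarging $A$ each of them violates this inequality. So $(2+\delta)(D-1)\le2D$, which means $j\le1/\delta$ and $D\le1+2\lfloor1/\delta\rfloor$. This proves (a).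

\emph{Step 4: the forms.} By Theorem~\ref{thm:EF}, the solutions with $h(x)\ge A_3H$ are zeros of at most $A_1$ non-zero binary forms of degree at most $A_2$, so there are at most $A_1A_2$ of them. As new $G_i$ take the minimal forms over $K$, of degree $[K(x):K]$, of the solutions with $h(x)\ge\max(A_3,A)H$. This proves (b). \qed

\section{Algebraic numbers with two clusters of conjugates}\label{sec:numbers}

The arithmetic core of Theorem~\ref{thm:main} is that the bound \eqref{eq:model} is the only obstruction.

\begin{proposition}\label{prop:numbers}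
Let $D\ge4$ be even and $\eta<4+\frac4{D-2}$. There are integers $R_0,s\ge1$, a finite set $\mathcal A\subset\mathbb Z$ and infinitely many primes $p$, for each of which there exist a number field $K$ with $[K:\mathbb Q]\le R_0$, a set $S$ of $s$ places of $K$ above $p$, distinct $a_v,b_v\in\mathcal A$ and reals $\lambda_v>0$ $(v\in S)$, and distinct $\omega_1,\dots,\omega_D\in\overline{\mathbb Q}$, such that, with $q_v(T)=(T-a_v)(T-b_v)$:
\begin{enumerate}
\item[(i)] $G_K$ permutes $\omega_1,\dots,\omega_D$, and every permutation is induced by an element of $G_K$;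
\item[(ii)] $|\omega_i|_v\le1$ and $|q_v(\omega_i)|_v\le e^{-\lambda_v}$ for all $i$ and all $v\in S$;
\item[(iii)] $\sum_{v\in S}\lambda_v\ge\eta\,h(\omega_1)$, and $h(\omega_1)\to\infty$ as $p\to\infty$.
\end{enumerate}
\end{proposition}

The mechanism of the proof is visible for $D=2$, where each cluster consists of one conjugate, the discriminant gives no obstruction, and $\eta$ can be arbitrary.

\begin{example}\label{ex:two}
Fix $r\ge1$, let $p>2r$ be a large prime, and let $\omega$ be a root of $\Psi(T)=\prod_{i=1}^r(T^2-i^2)-p$. The polynomial $\Psi$ is irreducible over $\mathbb Q$: for large $p$ every complex root $\varrho$ has $|1-\varrho|>1$, so every non-constant monic integral factor has absolute value greater than $1$ at $T=1$, whereas $\Psi(1)=-p$. Put $\tau=\omega^2$ and $K=\mathbb Q(\tau)$. Since $\tau$ is a root of $\prod_i(T-i^2)-p$, we have $[K:\mathbb Q]=r$, and $\omega_1=\omega$, $\omega_2=-\omega$ are conjugate over $K$. The $i^2$ are distinct modulo $p$, so by Hensel's lemma $p$ splits into places $v_1,\dots,v_r$ of $K$ with $\varepsilon_{v_i}=1/r$ and $\tau\equiv i^2$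 at $v_i$. From $\prod_j(\tau-j^2)=p$ we get $|\tau-i^2|_{v_i}=p^{-1/r}$. Thus (ii) holds with $q_{v_i}(T)=(T-i)(T+i)$ and $\lambda_{v_i}=\frac1r\log p$. All complex roots of $\Psi$ have absolute value $p^{1/(2r)}(1+o(1))$ and $\omega$ is an algebraic integer, so $h(\omega)=\frac1{2r}\log p+o(1)$ and
\[\sum_v\lambda_v=\log p=(2r+o(1))\,h(\omega).\]
With $f_0^{(v_i)}=x_0^2$, $f_1^{(v_i)}=x_1^2-i^2x_0^2$ and $x=(1:\omega)$, the left side of \eqref{eq:main} is $-\frac12\log p=-(r+o(1))h(x)$, so for $r=4$ the inequality holds for every $\delta\le1$.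
\end{example}

A single polynomial $q$ ($r=1$) gives only $\eta\approx2$; the gain comes from approximating different pairs of integers at different places above $p$. Geometrically, $(\omega,-\omega)$ moves on a curve in $\mathbb P^1\times\mathbb P^1$ which is stable under interchanging the coordinates, on which each coordinate has degree $1$, and which passes through the $2r$ points $(\pm i,\mp i)$. The ratio $2r/1$ is the exponent obtained. Section~\ref{sec:special} repeats this for general $D$.

We first deduce Theorem~\ref{thm:main}. For $n=1$ one takes $x=(1:\omega_1)$, as in the example. For $n>1$ we view $\mathbb P^n$ as the space of unordered $n$-tuples of points of $\mathbb P^1$: let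
\[\mathsf s_n:(\mathbb P^1)^n\to\mathbb P^n,\qquad (X_l:Y_l)_{l}\mapsto(x_0:\dots:x_n),\qquad \prod_{l=1}^n(Y_lT+X_lU)=\sum_{j=0}^nx_jT^{n-j}U^j .\]
For $Y_l=1$, $x_j$ is the elementary symmetric polynomial $e_j(X_1,\dots,X_n)$. As binary forms factor uniquely into linear forms, $\mathsf s_n$ is surjective and its fibers are the $\mathfrak S_n$-orbits; it identifies $(\mathbb P^1)^n/\mathfrak S_n$ with $\mathbb P^n$. The lower bound for the degree of $G$ will come from the following lemma.

\begin{lemma}\label{lem:grid}
Let $\Omega$ be a set of $D\ge n$ elements of a field, and let $P\ne0$ be a polynomial in $X_1,\dots,X_n$ of degree at most $e$ in each variable that vanishes at all $n$-tuples of distinct elements of $\Omega$. Then $e\ge D-n+1$.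
\end{lemma}

\begin{proof}
For $n=1$, $P$ has $D$ zeros. Let $n>1$ and suppose $e\le D-n$. Write $P=\sum_kP_kX_n^k$. For distinct $\omega_1,\dots,\omega_{n-1}\in\Omega$ the polynomial $P(\omega_1,\dots,\omega_{n-1},X_n)$ has $D-n+1>e$ zeros, so all $P_k$ vanish at $(\omega_1,\dots,\omega_{n-1})$. Some $P_k$ is non-zero, and induction gives $e\ge D-n+2$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:numbers}]
Since $0<D-2<\frac{n+1}\delta$, there is $\eta$ with $4+\frac{4\delta}{n+1}<\eta<4+\frac4{D-2}$. Take the data of Proposition~\ref{prop:numbers}.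

\emph{The forms.} We want $n+1$ quadratic forms on $\mathbb P^n$ without common zero that are small when all $q_v(X_l)$ are small. They are provided by the map that $(X:Y)\mapsto(q_v(X,Y):Y^2)$ induces on unordered $n$-tuples, where $q_v(X,Y)=(X-a_vY)(X-b_vY)$. Write
\[\prod_{l=1}^n\big(Y_l^2T+q_v(X_l,Y_l)U\big)=\sum_{k=0}^n\varphi_kT^{n-k}U^k .\]
For $Y_l=1$ we have $\varphi_k=e_k(q_v(X_1),\dots,q_v(X_n))$, a non-zero symmetric polynomial over $\mathbb Z$ of degree at most $2$ in each $X_l$. Such a polynomial is an integral polynomial of total degree at most $2$ in $e_1,\dots,e_n$. Indeed, if $X_1^{\mu_1}\cdots X_n^{\mu_n}$ with $2\ge\mu_1\ge\dots\ge\mu_n$ is its lexicographically leading monomial, subtract the integer multiple of $\prod_ie_i^{\mu_i-\mu_{i+1}}$ (with $\mu_{n+1}=0$) that cancels it. This product has total degree $\mu_1\le2$ in the $e_i$ and hence degree at most $2$ in each $X_l$, so one can iterate, and the leading monomial decreases in a finite set. Homogenizing with $x_0$, we get an integral quadratic form $\phi_k^{(v)}\neq0$ with $\varphi_k=\phi_k^{(v)}(x_0,\dots,x_n)$;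 both sides are homogeneous of degree $2$ in each pair $(X_l,Y_l)$, so the identity extends from $Y_l=1$ to all $Y_l$. For instance, for $n=2$, $a=a_v$, $b=b_v$,
\begin{align*}
\phi_0&=x_0^2,\qquad \phi_1=x_1^2-2x_0x_2-(a+b)x_0x_1+2ab\,x_0^2,\\
\phi_2&=(x_2-ax_1+a^2x_0)(x_2-bx_1+b^2x_0).
\end{align*}
The $\phi_k^{(v)}$ $(0\le k\le n)$ have no common zero on $\mathbb P^n$: the map $\mathsf s_n$ is surjective, and no factor $Y_l^2T+q_v(X_l,Y_l)U$ is zero because $q_v(X,0)=X^2$. Put $f_k^{(v)}=(\phi_k^{(v)})^{\Delta/2}$; this is the only place where the parity of $\Delta$ is used. These forms lie in a finite set determined by $n,\Delta,\mathcal A$, so $H\le H_0$ with $H_0$ independent of $p$. This gives (a) and (b).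

\emph{The point.} For $J\subset\{1,\dots,D\}$ with $|J|=n$ let $x_J=(1:e_1:\dots:e_n)$, the $e_k$ being evaluated at $(\omega_j)_{j\in J}$, and let $x=x_{\{1,\dots,n\}}$. By (i), the conjugates of $x$ over $K$ are exactly the points $x_J$. Let $v\in S$, a finite place. By (ii), $\|x_J\|_v=1$, and $\phi_k^{(v)}(x_J)=e_k(q_v(\omega_j):j\in J)$ is a sum of products of $k$ numbers of absolute value at most $e^{-\lambda_v}$. So $|f_k^{(v)}(x_J)|_v^{1/\Delta}=|\phi_k^{(v)}(x_J)|_v^{1/2}\le e^{-k\lambda_v/2}$, and by (iii) the left side of \eqref{eq:main} is at most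
\[-\sum_{v\in S}\sum_{k=0}^n\frac k2\lambda_v\le-\frac{n(n+1)}4\,\eta\,h(\omega_1).\]
The $\omega_j$ are conjugate and have equal heights, so \eqref{eq:prod} gives $|h(x)-nh(\omega_1)|\le n\log2$. By the choice of $\eta$ we have $\frac{n(n+1)}4\eta>n(n+1+\delta)$. As $h(\omega_1)\to\infty$, \eqref{eq:main} holds for large $p$ and $h(x)\to\infty$. This is (c).

\emph{The degree.} Let $G\ne0$ be a form of degree $e$ over $K$ with $G(x)=0$. Then $G(x_J)=0$ for all $J$. The polynomial $P=G(1,e_1,\dots,e_n)\in K[X_1,\dots,X_n]$ is non-zero, since the $e_k$ are algebraically independent; it has degree at most $e$ in each variable and vanishes at all $n$-tuples of distinct elements of $\{\omega_1,\dots,\omega_D\}$. Lemma~\ref{lem:grid} gives (d).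
\end{proof}

\begin{remark}
The left side of \eqref{eq:main} is finite in these examples. The numbers $q_v(\omega_j)$ are distinct: if two were equal, all $D\ge4$ would be equal by (i), which is impossible for a quadratic $q_v$. If $\phi_k^{(v)}(x_J)=0$ for all $J$, Lemma~\ref{lem:grid} applied to $e_k$ and these $D$ numbers would give $1\ge D-n+1$, contradicting $D\ge n+1$.
\end{remark}

\section{From a curve to algebraic numbers}\label{sec:special}

From now on $D=2m\ge4$, and
\[\rho=\frac{m(m-1)}{2m-1},\qquad\text{so that}\qquad\frac D\rho=\frac{2(2m-1)}{m-1}=4+\frac4{D-2}.\]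
Let $V=(\mathbb P^1)^D$ with affine coordinates $\omega_1,\dots,\omega_D$, and let $\mathfrak S_D$ act by $\pi\cdot(\omega_i)_i=(\omega_{\pi^{-1}(i)})_i$. For $r\ge1$ fix distinct integers $a_1,\dots,a_r,b_1,\dots,b_r$, and let $\mathcal Z_r\subset V$ be the finite set of points with coordinates $a_i$ on $I$ and $b_j$ on the complement $I^c$, for all $I\subset\{1,\dots,D\}$ with $|I|=m$ and all $1\le i,j\le r$. It is stable under $\mathfrak S_D$. A $D$-tuple of conjugates close to a point of $\mathcal Z_r$ forms two clusters of equal size.

\begin{proposition}\label{prop:curve}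
Let $\theta>\rho$ be rational. For suitable $r$ there is a smooth projective irreducible curve $\Gamma$ over $\overline{\mathbb Q}$ with a faithful action of $\mathfrak S_D$ and pairwise distinct non-constant functions $\xi_1,\dots,\xi_D:\Gamma\to\mathbb P^1$ of the same degree $h_0\ge1$, with $\xi_i\circ\pi=\xi_{\pi^{-1}(i)}$ for $\pi\in\mathfrak S_D$, such that, with $\Sigma=\{Q\in\Gamma:(\xi_i(Q))_i\in\mathcal Z_r\}$ and $\kappa_Q=\min_i\operatorname{ord}_Q(\xi_i-\xi_i(Q))$ for $Q\in\Sigma$,
\[\sum_{Q\in\Sigma}\kappa_Q>\frac D\theta\,h_0 .\]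
\end{proposition}

In Example~\ref{ex:two}, $\Gamma=\mathbb P^1$ with coordinate $\omega$, $\xi_{1}=\omega$, $\xi_2=-\omega$, $h_0=1$, $a_i=i$, $b_i=-i$, $\Sigma=\{\pm1,\dots,\pm r\}$ and $\kappa_Q=1$. Proposition~\ref{prop:curve} is proved in Section~\ref{sec:curve}. Here we deduce Proposition~\ref{prop:numbers}.

Let $\eta<D/\rho$; we may assume $\eta>0$. Choose a rational $\theta>\rho$ with $D/\theta>\eta$, take $\Gamma,\xi_i,\Sigma,\kappa_Q$ as above, let $\mathcal A=\{a_1,\dots,b_r\}$ and $\mathcal D=\sum_{Q\in\Sigma}\kappa_QQ$. Then
\begin{equation}\label{eq:degD}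
\deg\mathcal D>\eta h_0 ,
\end{equation}
and $\mathcal D$ is $\mathfrak S_D$-invariant, because $\pi$ permutes the $\xi_i$ and preserves $\mathcal Z_r$. Let $\overline\Gamma=\Gamma/\mathfrak S_D$. By the Riemann--Roch theorem there is a non-constant function on $\overline\Gamma$ vanishing at the images of all $Q\in\Sigma$; let $t$ be its pull-back to $\Gamma$ and $R=\deg t$. (In the example, $t=\prod_i(\omega^2-i^2)$.) Let $F$ be a number field over which $\Gamma$, $\overline\Gamma$, the quotient map, the action, the $\xi_i$, $t$ and all $Q\in\Sigma$ are defined. We specialize at a point $y$ with $t(y)=p$. The idea is that such a point can be close to a zero of $t$ only at places above $p$, so that the whole height of $y$ with respect to $\mathcal D$ is concentrated there.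

\subsection{The Galois action}

Recall that a subset of $F$ is \emph{thin} if it is contained in a finite union of finite sets and of sets $\varphi(\mathcal C(F))$, where $\varphi:\mathcal C\to\mathbb P^1$ is a morphism of degree at least $2$ from a geometrically irreducible curve over $F$. The set of $t_0\in F$ for which the fiber $t^{-1}(t_0)$ is not an integral scheme over $F$ is thin in $F$, and its intersection with $\mathbb Q$ is thin in $\mathbb Q$ \cite[\S9.2, \S9.5]{Serre}. By a theorem of S.~D.~Cohen \cite[\S13.1]{Serre}, a thin subset of $\mathbb Q$ contains only $O(M^{1/2}\log M)$ integers of absolute value at most $M$, which is less than the number of primes up to $M$ for large $M$. Hence for infinitely many primes $p$ the fiber $t^{-1}(p)$ consists of $R$ geometric points permuted transitively by $G_F$. We consider only such $p$, and take them large.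

Fix $y\in t^{-1}(p)$, let $\overline y\in\overline\Gamma$ be its image, and put $K=F(\overline y)$, $\omega_i=\xi_i(y)$. Then $[K:\mathbb Q]\le R_0:=R[F:\mathbb Q]$. Since $t$ takes finitely many values on a finite set, $y$ avoids any given finite subset of $\Gamma$ for large $p$; in particular the $\omega_i$ are finite and distinct. For $\sigma\in G_F$ we have
\[\sigma\in G_K\iff\sigma\overline y=\overline y\iff\sigma y\in\mathfrak S_Dy .\]
If $\sigma y=\pi y$, then $\sigma(\omega_i)=\xi_i(\sigma y)=\xi_i(\pi y)=\omega_{\pi^{-1}(i)}$. So $G_K$ permutes the $\omega_i$. Conversely, for every $\pi$ the point $\pi y$ lies in $t^{-1}(p)$, so $\pi y=\sigma y$ for some $\sigma\in G_F$, and then $\sigma\in G_K$. This proves (i). It is here that $\Gamma$ must be both irreducible and $\mathfrak S_D$-stable.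

\subsection{Weil functions}

To measure how close $y$ is to $\Sigma$ we use Weil functions. Let $\mathcal M$ be the set of absolute values on $\overline{\mathbb Q}$ extending the standard ones of $\mathbb Q$. We write $O_F(1)$ for a function of $(P,w)\in\Gamma(\overline{\mathbb Q})\times\mathcal M$ bounded in absolute value by $\gamma(w|_F)$, where $\gamma\ge0$ vanishes at all but finitely many places of $F$. If $\mathcal E$ is a base-point-free divisor on $\Gamma$ over $F$, choose $g_1,\dots,g_k\in F(\Gamma)$ such that the divisors $\operatorname{div}g_i+\mathcal E$ are effective without common point, and put $\lambda_{\mathcal E}(P,w)=\log\max_i|g_i(P)|_w$. An arbitrary divisor over $F$ is a difference of two such, and one takes the difference of the functions. Each $\lambda_{\mathcal E}$ is defined for $P$ outside a finite set. Since $g(\sigma P)=\sigma(g(P))$ for $g\in F(\Gamma)$,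
\begin{equation}\label{eq:galois}
\lambda_{\mathcal E}(\sigma P,w)=\lambda_{\mathcal E}(P,w\circ\sigma)\qquad(\sigma\in G_F),
\end{equation}
and $\lambda_{\mathcal E}(P,w)$ depends only on the restriction of $w$ to $F(P)$. The following is standard \cite[Ch.~10]{Lang}.
\begin{enumerate}
\item[(W1)] Up to $O_F(1)$, $\lambda_{\mathcal E}$ is independent of the choices and additive in $\mathcal E$, and $\lambda_{\operatorname{div}g}(P,w)=-\log|g(P)|_w+O_F(1)$.
\item[(W2)] If $\mathcal E\ge0$, then $\lambda_{\mathcal E}\ge-O_F(1)$. If $\mathcal E,\mathcal E'\ge0$ have disjoint supports, then $\min(\lambda_{\mathcal E},\lambda_{\mathcal E'})\le O_F(1)$.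
\item[(W3)] $\lambda_{\mathcal E}(\pi P,w)=\lambda_{\pi^*\mathcal E}(P,w)+O_F(1)$ for $\pi\in\mathfrak S_D$, and $\lambda_{(g)_0}(P,w)=\log\max(1,|g(P)|_w^{-1})+O_F(1)$ for a non-constant $g\in F(\Gamma)$ with zero divisor $(g)_0$.
\item[(W4)] The Weil height $h_{\mathcal E}$ satisfies $h_{\mathcal E}(P)=\sum_u\frac{[L_u:\mathbb Q_u]}{[L:\mathbb Q]}\lambda_{\mathcal E}(P,u)+O(1)$ for every number field $L\supset F(P)$, the sum being over the places of $L$ and $O(1)$ being independent of $P$ and $L$.
\end{enumerate}
Recall also that $h_{\mathcal E}$ is additive up to $O(1)$, is bounded below if $\deg\mathcal E>0$, and that $h_{(g)_\infty}(P)=h(g(P))+O(1)$ for the polar divisor $(g)_\infty$.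

Choose $\lambda_{\mathcal D}=\sum_Q\kappa_Q\lambda_Q$. Only finitely many divisors and functions occur below, so for large $p$ \emph{all terms $O_F(1)$ vanish at the $w\mid p$}. For such $p$ and $w$:
\begin{enumerate}
\item[(P1)] By (W2), $\lambda_Q(y,w)\ge0$ and $\min(\lambda_Q,\lambda_{Q'})(y,w)=0$ for $Q\ne Q'$ in $\Sigma$. So $\lambda_{\mathcal D}(y,w)\ge0$, and if it is positive, there is exactly one $Q\in\Sigma$ with $\lambda_Q(y,w)>0$, and $\lambda_{\mathcal D}(y,w)=\kappa_Q\lambda_Q(y,w)$.
\item[(P2)] In that case $|\omega_i-\xi_i(Q)|_w\le e^{-\lambda_{\mathcal D}(y,w)}$ for all $i$. Indeed, $\operatorname{div}(\xi_i-\xi_i(Q))=\kappa_QQ+\mathcal E'-(\xi_i)_\infty$ with $\mathcal E'\ge0$, and $Q$ is not a pole of $\xi_i$. By (W2), $\lambda_{\mathcal E'}(y,w)\ge0$, and $\lambda_{(\xi_i)_\infty}(y,w)\le0$ because $\lambda_Q(y,w)>0$. By (W1), $-\log|\omega_i-\xi_i(Q)|_w\ge\kappa_Q\lambda_Q(y,w)$.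
\item[(P3)] By (W3) and (W1), $\lambda_{\mathcal D}(\pi y,w)=\lambda_{\mathcal D}(y,w)$ for $\pi\in\mathfrak S_D$, since $\pi^*\mathcal D=\mathcal D$.
\end{enumerate}

\subsection{End of the proof of Proposition~\ref{prop:numbers}}

For a place $v\mid p$ of $K$ let $w_v\in\mathcal M$ be defined by $|\cdot|_v=|\cdot|_{w_v}^{\varepsilon_v}$ on $\overline{\mathbb Q}$, and put $\lambda_v=\varepsilon_v\lambda_{\mathcal D}(y,w_v)\ge0$. We evaluate (W4) for $\mathcal D$, $y$ and $L=F(y)\supset K$. The places $u$ of $L$ above $v$ are restrictions of absolute values $w_v\circ\sigma$ with $\sigma\in G_K$, and $\lambda_{\mathcal D}(y,w_v\circ\sigma)=\lambda_{\mathcal D}(\sigma y,w_v)=\lambda_{\mathcal D}(y,w_v)$ by \eqref{eq:galois} and (P3), as $\sigma y\in\mathfrak S_Dy$. Their weights add up to $\varepsilon_v$, so the places above $p$ contribute $\sum_{v\mid p}\lambda_v$. For $w\nmid p$, archimedean or not, $|t(y)|_w=|p|_w\ge1$. With $\kappa=\max_Q\kappa_Q$ we have $\mathcal D\le\kappa\,(t)_0$, so (W1)--(W3) give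
\[\lambda_{\mathcal D}(y,w)\le\kappa\log\max(1,|p|_w^{-1})+O_F(1)=O_F(1).\]
The weighted sum of these terms is at most a constant depending only on $\gamma$. Therefore $\sum_{v\mid p}\lambda_v\ge h_{\mathcal D}(y)-O(1)$ with $O(1)$ independent of $p$.

We have $h_{(t)_\infty}(y)=\log p+O(1)$ and $h_{(\xi_1)_\infty}(y)=h(\omega_1)+O(1)$, where $\deg(t)_\infty=R$ and $\deg(\xi_1)_\infty=h_0$. For rational $\varepsilon>0$, the $\mathbb Q$-divisors $\mathcal D-(\frac{\deg\mathcal D}R-\varepsilon)(t)_\infty$ and $\pm\big((\xi_1)_\infty-\frac{h_0}R(t)_\infty\big)+\varepsilon(t)_\infty$ have degree $\varepsilon R>0$, so their heights are bounded below: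
\[\sum_{v\mid p}\lambda_v\ge\Big(\frac{\deg\mathcal D}R-\varepsilon\Big)\log p-O_\varepsilon(1),\qquad\Big|h(\omega_1)-\frac{h_0}R\log p\Big|\le\varepsilon\log p+O_\varepsilon(1).\]
By \eqref{eq:degD} we can choose $\varepsilon<h_0/R$ with $\frac{\deg\mathcal D}R-\varepsilon>\eta(\frac{h_0}R+\varepsilon)$. Then $h(\omega_1)\to\infty$, and $\sum_{v\mid p}\lambda_v\ge\eta h(\omega_1)>0$ for large $p$. Let $S=\{v\mid p:\lambda_v>0\}$. It is non-empty, (iii) holds, and $|S|\le R_0$, so $|S|$ takes some value $s$ for infinitely many $p$; we keep these.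

For $v\in S$ let $Q$ be as in (P1) for $w=w_v$. Its image in $V$ lies in $\mathcal Z_r$, so all $\xi_i(Q)$ lie in $\{a_v,b_v\}$ for some distinct $a_v,b_v\in\mathcal A$. By (P2), each $\omega_i$ is within $e^{-\lambda_v}<1$ of the integer $a_v$ or $b_v$ for $|\cdot|_v$. So $|\omega_i|_v\le1$, one factor of $q_v(\omega_i)$ has absolute value at most $e^{-\lambda_v}$, and the other at most $1$. This proves (ii). \qed

\section{Forms of high multiplicity on $(\mathbb P^1)^D$}\label{sec:forms}

Let $k$ be an algebraically closed field of characteristic $0$, and consider $V$ over $k$, with $\omega_i=x_i/y_i$ and $\mathbf p_i=(x_i,y_i)$. A \emph{form of degree $g$} is a section of $\mathcal O(g,\dots,g)$: a polynomial in the $x_i,y_i$ homogeneous of degree $g$ in every pair $\mathbf p_i$, or, setting $y_i=1$, a polynomial of degree at most $g$ in each $\omega_i$.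

What can prevent the existence of the curve $\Gamma$? Let $G$ be a form of degree $g$ with multiplicity at least $\mu$ at all points of $\mathcal Z_r$. If $G$ does not vanish on $\Gamma$, its pull-back has degree $gDh_0$ and vanishes to order at least $\mu\kappa_Q$ at $Q\in\Sigma$, so $\sum_Q\kappa_Q\le\frac g\mu Dh_0$. Two forms of this kind are at hand. The discriminant $\prod_{i<j}(\omega_i-\omega_j)^2$ has $g=2(D-1)$ and $\mu=2\cdot2\binom m2$, so $\mu/g=\rho$; hence $\theta>\rho$ cannot be weakened in Proposition~\ref{prop:curve}, and this is the geometric form of \eqref{eq:model}. The form $\prod_{i=1}^D\prod_{l=1}^r(\omega_i-a_l)(\omega_i-b_l)$ has $g=2r$ and $\mu=D$, so $\mu/g=m/r$; hence $r$ must be large. We show that no form does essentially better. Section~\ref{sec:curve} turns this non-existence of forms into the existence of a curve.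

\begin{proposition}\label{prop:forms}
If a form $G\ne0$ of degree $g$ has multiplicity at least $\mu$ at every point of $\mathcal Z_r$, then $\mu\le\tau_rg$, where $\tau_r=\rho+\frac{2m}r$.
\end{proposition}

For large $r$ the set $\mathcal Z_r$ fills out the surfaces
\[Z_I=\{\omega_i=\omega_{i'}\ (i,i'\in I),\ \omega_j=\omega_{j'}\ (j,j'\in I^c)\},\qquad|I|=m,\]
and the main point is to bound the order of vanishing along them. We use the following conventions. The multiplicity of a polynomial $G$ at the origin is the order in $\epsilon$ of $G(\epsilon u)$ for generic $u$. In a chart of $V$ where $s_j=1/\omega_j$ replaces $\omega_j$ for some $j$, the form is represented by $\prod_js_j^g\cdot G$. If $Z$ is $Z_I$ or a partial diagonal, the \emph{order} of $G$ along $Z$ is the minimum of the multiplicities of $G$ at the points of $Z$. In each of the charts used below $Z$ is a linear subspace $t_1=\dots=t_c=0$ for suitable linear coordinates $(t,t')$; if $\mu$ is the least $t$-degree of a monomial of $G$, the multiplicity is at least $\mu$ on $Z$ with equality on a dense open subset.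 So the order equals $\mu$ and can be computed in any such chart. The forms of degree $g$ and order at least $\mu$ form a vector space, and a product of $M$ of them has order at least $M\mu$.

\subsection{One cluster}

\begin{lemma}\label{lem:one}
Let $G\ne0$ be an $\mathfrak S_D$-invariant form of degree $g$, and let $\mu_j$ be its order along $\{\omega_i=\omega_{i'}:i,i'\in J\}$, $|J|=j$. Then $\mu_j\le\binom j2\frac g{D-1}$ for $1\le j\le D-1$.
\end{lemma}

Equality holds for the discriminant. The case $j=2$ is a count of zeros: as a polynomial in $\omega_1$ of degree at most $g$, $G$ vanishes to order $\mu_2$ at $\omega_2,\dots,\omega_D$, so $(D-1)\mu_2\le g$. In general we let a cluster of $j-1$ points move and count zeros of the leading term as a function of its position.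

\begin{proof}
We have $\mu_1=0$. Let $2\le j\le D-1$, $|J|=j-1$, $\nu=\mu_{j-1}$, $u=(u_i)_{i\in J}$ and $\omega'=(\omega_l)_{l\notin J}$. Fix $i_0\in J$ and write $G=\sum_{a\ge\nu}G_a(\omega_{i_0},t,\omega')$ with $G_a$ homogeneous of degree $a$ in $t_i=\omega_i-\omega_{i_0}$ and $G_\nu\ne0$. Substituting $\omega_i=z+\epsilon u_i$ for $i\in J$ gives
\begin{equation}\label{eq:lead}
G(z+\epsilon u;\omega')=\epsilon^\nu L(z,u,\omega')+O(\epsilon^{\nu+1}),\qquad L=G_\nu(z,u-u_{i_0},\omega')\ne0,
\end{equation}
with $L$ homogeneous of degree $\nu$ in $u$.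

\emph{(a) $\deg_zL\le(j-1)g-2\nu$.} The function $G^*(\omega_J;\omega')=\prod_{i\in J}\omega_i^g\cdot G((1/\omega_i)_{i\in J};\omega')$ is a polynomial. Since $1/(z+\epsilon u_i)=1/z+\epsilon(-u_i/z^2+O(\epsilon))$, \eqref{eq:lead} shows that the coefficient of $\epsilon^\nu$ in $G^*(z+\epsilon u;\omega')$ is
\[z^{(j-1)g}L(1/z,-u/z^2,\omega')=(-1)^\nu z^{(j-1)g-2\nu}L(1/z,u,\omega').\]
It is a polynomial in $z$, which proves (a).

\emph{(b) For $l\notin J$, $L$ vanishes at $z=\omega_l$ to order at least $\mu_j-\nu$.} Write $G(\omega_l+\zeta+\epsilon u;\omega')=\sum_{a,q}\epsilon^a\zeta^qL_{a,q}(u,\omega')$, so that $L(\omega_l+\zeta,u,\omega')=\sum_q\zeta^qL_{\nu,q}$. Put $\zeta=\epsilon\tau$. The $j$ coordinates with index in $J\cup\{l\}$ are then $\omega_l+\epsilon(\tau+u_i)$ and $\omega_l$; their differences are divisible by $\epsilon$, so the result is divisible by $\epsilon^{\mu_j}$. Hence $\sum_{a+q=N}\tau^qL_{a,q}=0$ identically in $\tau$ for $N<\mu_j$, that is, $L_{a,q}=0$ for $a+q<\mu_j$. Take $a=\nu$.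

For generic $u,\omega'$, the non-zero polynomial $L(\cdot,u,\omega')$ has $D-j+1$ distinct zeros $\omega_l$ of order at least $\mu_j-\mu_{j-1}$; the symmetry of $G$ ensures that the same $\mu_j$ occurs for all $l$. So $(D-j+1)(\mu_j-\mu_{j-1})\le(j-1)g-2\mu_{j-1}$, or $(D-j+1)\mu_j\le(j-1)g+(D-j-1)\mu_{j-1}$. As $D-j-1\ge0$, induction gives
\[(D-j+1)\mu_j\le\frac{(j-1)g}{2(D-1)}\big[2(D-1)+(D-j-1)(j-2)\big]=\frac{(j-1)g}{2(D-1)}\,j(D-j+1).\qedhere\]
\end{proof}

\subsection{Two clusters}

Note that $\rho g=2\binom m2\frac g{D-1}$, so we would like to bound the order along $Z_I$ by $2\mu_m$. In general the order along an intersection of two loci is not bounded by the sum of the orders: for $D=4$, the form $(\omega_1-\omega_2)+(\omega_3-\omega_4)$ vanishes on $Z_{\{1,2\}}$ but on neither diagonal. Invariance under $SL_2=SL_2(k)$, acting diagonally on $\mathbf p_1,\dots,\mathbf p_D$, repairs this: at the point of $Z_I$ with clusters at $0$ and $\infty$, the torus trades the contraction of one cluster for that of the other.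

\begin{lemma}\label{lem:inv}
If $G\ne0$ is an $\mathfrak S_D$- and $SL_2$-invariant form of degree $g$ of order at least $\mu$ along some $Z_I$, then $\mu\le\rho g$.
\end{lemma}

\begin{proof}
Let $z_0\in Z_I$ have coordinates $0$ on $I$ and $\infty$ on $I^c$; the multiplicity of $G$ at $z_0$ is at least $\mu$. Invariance under $\operatorname{diag}(\lambda,\lambda^{-1})$ gives $\lambda^{-Dg}G(\lambda^2\omega)=G(\omega)$, so $G(c\,\omega)=c^{mg}G(\omega)$ for $c\in k^*$. In the coordinates $u_i=\omega_i$ $(i\in I)$, $s_j=1/\omega_j$ $(j\in I^c)$ at $z_0$ the form is $G^\sharp(u,s)=\prod_js_j^g\cdot G(u;1/s)$. As $|I^c|=m$,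
\[G^\sharp(\epsilon u,\epsilon s)=\epsilon^{mg}\prod_js_j^g\cdot G\big(\epsilon^{-1}(\epsilon^2u;1/s)\big)=\prod_js_j^g\cdot G(\epsilon^2u;1/s).\]
Let $L$ be as in \eqref{eq:lead} for $J=I$, $\nu=\mu_m$. Invariance under translations $\omega\mapsto\omega-z$ gives $L(z,u,\omega')=L(0,u,\omega'-z)$, so $L(0,u,\omega')\not\equiv0$. Hence for generic $u,s$ the order in $\epsilon$ is exactly $2\mu_m$, and $\mu\le2\mu_m\le\rho g$ by Lemma~\ref{lem:one}.
\end{proof}

To remove the hypothesis of $SL_2$-invariance we manufacture an invariant from the representation generated by $G$. We recall that, in characteristic $0$, a finite-dimensional rational representation of $SL_2$ is a direct sum of irreducible ones, that these are the spaces $k[X_0,X_1]_e$ of binary forms of degree $e\ge0$, and that they are self-dual. We also recall Hilbert's criterion: over an algebraically closed field of characteristic $0$, a non-zero binary form of degree $e\ge1$ at which all homogeneous $SL_2$-invariant polynomials of positive degree vanish has a root of multiplicity greater than $e/2$.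

\begin{lemma}\label{lem:two}
If $G\ne0$ is an $\mathfrak S_D$-invariant form of degree $g$ of order at least $\mu$ along all $Z_I$, then $\mu\le\rho g$.
\end{lemma}

\begin{proof}
Let $W\ne0$ be the space of all $\mathfrak S_D$-invariant forms of degree $g$ of order at least $\mu$ along all $Z_I$. It is $SL_2$-stable, because $SL_2$ preserves each $Z_I$ and commutes with $\mathfrak S_D$. Let $W'\subset W$ be irreducible, $W'\cong k[X_0,X_1]_e$. If $e=0$, apply Lemma~\ref{lem:inv} to a generator of $W'$. Let $e\ge1$. Choose a basis $(w_i)$ of $W'$, and let $(\chi_i)$ be the image of the dual basis under an isomorphism $W'^*\cong k[X_0,X_1]_e$. The canonical invariant of $W'\otimes W'^*$ becomes the non-zero polynomial $\Phi(\mathbf p;X)=\sum_iw_i(\mathbf p)\chi_i(X)$. It is homogeneous of degree $e$ in $X=(X_0,X_1)$, its coefficients with respect to $X$ lie in $W$, and $\Phi(\gamma\mathbf p;\gamma X)=\Phi(\mathbf p;X)$ for $\gamma\in SL_2$.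

\emph{Case A: there is a homogeneous invariant $\mathcal I$ of degree $M\ge1$ of binary forms of degree $e$ over $k$ with $G_1:=\mathcal I(\Phi(\mathbf p;\cdot))\not\equiv0$.} Then $G_1$ is a homogeneous polynomial of degree $M$ in elements of $W$, so it is an $\mathfrak S_D$-invariant form of degree $Mg$ and order at least $M\mu$ along all $Z_I$. It is $SL_2$-invariant because $\Phi(\gamma\mathbf p;X)=\Phi(\mathbf p;\gamma^{-1}X)$. Lemma~\ref{lem:inv} gives $M\mu\le\rho Mg$.

\emph{Case B: there is no such invariant.} Let $k_1=k(x_1,y_1,\dots,x_D,y_D)$ with algebraic closure $\overline{k_1}$. An invariant over $\overline{k_1}$, expanded in a basis of $\overline{k_1}$ over $k$, has $SL_2(k)$-invariant components, so it vanishes at $\Phi(\mathbf p;\cdot)$ if its degree is positive. By Hilbert's criterion, $\Phi(\mathbf p;\cdot)$ has a root of multiplicity greater than $e/2$ in $\mathbb P^1(\overline{k_1})$. Such a root is unique, hence fixed by the Galois group and rational over $k_1$. It is the root of $\Theta=\Theta_1X_0-\Theta_0X_1$ with coprime $\Theta_0,\Theta_1\in k[x_1,\dots,y_D]$,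 and $\Theta$ is unique up to $k^*$. The group $SL_2$ (acting on $\mathbf p$ and $X$), the group $\mathfrak S_D$, and the scalings $\mathbf p_i\mapsto\lambda\mathbf p_i$ change $\Phi$ only by constants and preserve coprimality of the coefficients, so by uniqueness they change $\Theta$ only by constants. The scalings show that $\Theta$ is homogeneous in each $\mathbf p_i$, and $\mathfrak S_D$ shows that the degree $g'$ is the same for all $i$. The group $SL_2(k)$ is perfect, so it has no non-trivial character and $\Theta$ is invariant. But $-1\in SL_2$ multiplies $\Theta$ by $(-1)^{Dg'+1}=-1$, since $D$ is even. This contradicts $\Theta\ne0$, so Case B does not occur.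
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:forms}]
Replacing $G,g,\mu$ by $\prod_{\pi\in\mathfrak S_D}\pi^*G$, $D!\,g$, $D!\,\mu$, we may assume that $G$ is $\mathfrak S_D$-invariant. Its order $\mu_0$ along $Z_I$ is then independent of $I$, and $\mu_0\le\rho g$ by Lemma~\ref{lem:two}. It suffices to show $r\nu\le2mg$ for $\nu=\mu-\mu_0$, and we may assume $\nu>0$. Fix $I$, $i_0\in I$, $j_0\in I^c$, and use the coordinates $\alpha=\omega_{i_0}$, $\beta=\omega_{j_0}$, and $t=(\omega_i-\alpha,\ \omega_j-\beta)$ for $i\in I\setminus\{i_0\}$, $j\in I^c\setminus\{j_0\}$. Write $G=\sum_{\mathbf n}c_{\mathbf n}(\alpha,\beta)t^{\mathbf n}$, and choose $c=c_{\mathbf n}\ne0$ with $|\mathbf n|=\mu_0$. As $G$ has total degree at most $mg$ in the $\omega_i$ $(i\in I)$, and also in the $\omega_j$ $(j\in I^c)$, $c$ has degree at most $mg$ in each of $\alpha,\beta$. As $G$ has multiplicity at least $\mu$ at $(\alpha,\beta,t)=(a_i,b_j,0)\in\mathcal Z_r$, $c$ has multiplicity at least $\nu$ at all $(a_i,b_j)$. Write $c=\prod_i(\alpha-a_i)^{n_i}c'$ with maximal exponents $n_i$. Since $\sum_in_i\le mg$,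 some $i$ has $n_i\le mg/r$. Then $c'(a_i,\beta)\not\equiv0$ has degree at most $mg$ and vanishes to order at least $\nu-n_i$ at each of $b_1,\dots,b_r$. So $r(\nu-n_i)\le mg$, and $r\nu\le2mg$.
\end{proof}

\section{Construction of the curve}\label{sec:curve}

We prove Proposition~\ref{prop:curve}. Choose $r$ with $\tau_r<\theta$ and write $\mathcal Z=\mathcal Z_r$. Let $\operatorname{bl}:Y\to V$ be the blow-up of $\mathcal Z$, $E=\sum_{z\in\mathcal Z}E_z$ its exceptional divisor, and $\Lambda=\operatorname{bl}^*\mathcal O(1,\dots,1)$. Everything is defined over $\overline{\mathbb Q}$ and $\mathfrak S_D$-equivariant. Sections of $g\Lambda-\mu E$ are the forms of degree $g$ with multiplicity at least $\mu$ at the points of $\mathcal Z$, and we shall see that the required inequality says that $\Lambda-\theta E$ has negative degree on $\Gamma$.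

We recall the notions of positivity involved. Let $M$ be a projective variety of dimension $D$ over $\mathbb C$, and $N^1(M)_{\mathbb R}$ the finite-dimensional real vector space of Cartier divisors modulo numerical equivalence. A $\mathbb Q$-Cartier divisor $\mathcal L$ is \emph{big} if $h^0(M,j\mathcal L)\ge cj^D$ for some $c>0$ and all large, sufficiently divisible $j$; this depends only on the class of $\mathcal L$, and the pull-back of an ample divisor under a birational morphism is big. The \emph{pseudo-effective cone} is the closure of the cone spanned by the classes of effective divisors. The big classes are the rational points of its interior; in particular a rational class that is the sum of a pseudo-effective and a big class is big. By the theorem of Boucksom, Demailly, P\u{a}un and Peternell \cite[Thm.~11.4.19]{Laz}, for smooth $M$ the pseudo-effective cone is dual to the closed cone generated by the classes $\mu_*(\mathsf a_1\cdots\mathsf a_{D-1})$, where $\mu:M'\to M$ is projective and birational and the $\mathsf a_i$ are ample real classes on $M'$.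

Applied to $Y$, this theorem would produce curves with $(\Lambda-\theta E)\cdot\Gamma<0$, but such a curve need not be $\mathfrak S_D$-stable, and the union of its translates is reducible. We therefore apply it to the quotient, and pull back a general complete intersection curve, whose preimage is stable by construction and irreducible by Bertini's theorem.

\emph{Step 1: the quotient.} Let $q:Y\to\overline Y=Y/\mathfrak S_D$, a normal projective variety. The map $\mathsf s_D$ identifies $V/\mathfrak S_D$ with $\mathbb P^D$ and is given by forms of degree $1$. So $\operatorname{bl}$ induces $\eta:\overline Y\to\mathbb P^D$ with $q^*\eta^*\mathcal O(1)=\Lambda$, and $\eta$ is birational, being an isomorphism outside the image of $\mathcal Z$. The divisor $E$ need not descend to a Cartier divisor, but $D!\,E$ does. Every orbit in $Y$ is finite, so it has an affine neighborhood on which $E$ has an equation $f$ (the Picard group of a semilocal ring is trivial), and intersecting the translates makes the neighborhood $\mathfrak S_D$-stable. There $\prod_\pi\pi^*f$ is an invariant equation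 of $D!\,E$, and two such equations differ by an invariant unit. They define a Cartier divisor $\overline E$ on $\overline Y$ with $q^*\overline E=D!\,E$. For rational $\vartheta$ put
\[\mathcal L_\vartheta=D!\,\eta^*\mathcal O(1)-\vartheta\overline E,\qquad\text{so that}\qquad q^*\mathcal L_\vartheta=D!\,(\Lambda-\vartheta E).\]

\emph{Step 2: $\mathcal L_\theta$ is not pseudo-effective on a resolution.} In Steps 2 and 3 we extend scalars to $\mathbb C$. Let $a:\overline Y_1\to\overline Y$ be a projective resolution of singularities, and suppose that $a^*\mathcal L_\theta$ is pseudo-effective. Choose a rational $\theta'$ with $\tau_r<\theta'<\theta$. Then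
\[a^*\mathcal L_{\theta'}=\frac{\theta'}\theta\,a^*\mathcal L_\theta+\Big(1-\frac{\theta'}\theta\Big)D!\,(\eta a)^*\mathcal O(1)\]
is pseudo-effective plus big, hence big, and $ja^*\mathcal L_{\theta'}$ has a non-zero section for some $j\ge1$ with $j\theta'\in\mathbb Z$. Since $\overline Y$ is normal and $a$ is proper and birational, $a_*\mathcal O_{\overline Y_1}=\mathcal O_{\overline Y}$, so this section comes from a section of $j\mathcal L_{\theta'}$ on $\overline Y$. Its pull-back under the surjection $q$ is a non-zero form of degree $jD!$ with multiplicity at least $jD!\,\theta'$ at all points of $\mathcal Z$. Proposition~\ref{prop:forms} for $k=\mathbb C$ gives $\theta'\le\tau_r$, a contradiction.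

\emph{Step 3: duality.} By the theorem quoted above for $M=\overline Y_1$, there are $\mu_1:\overline Y'\to\overline Y_1$ projective birational and ample real classes $\mathsf a_i$ on $\overline Y'$ with $\mu_1^*a^*\mathcal L_\theta\cdot\mathsf a_1\cdots\mathsf a_{D-1}<0$. Ampleness and the strict inequality are open conditions, so we may take the $\mathsf a_i$ rational, and after scaling, classes of very ample line bundles $A_i$. With the birational morphism $\mu=a\mu_1:\overline Y'\to\overline Y$,
\begin{equation}\label{eq:neg}
\mu^*\mathcal L_\theta\cdot A_1\cdots A_{D-1}<0 .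
\end{equation}

\emph{Step 4: descent to $\overline{\mathbb Q}$.} The arithmetic application needs a curve over $\overline{\mathbb Q}$. The objects $\overline Y$ and $\mathcal L_\theta$ are defined over $\overline{\mathbb Q}$. The data $\overline Y',\mu,A_i$, the embeddings given by the $A_i$, and an inverse of $\mu$ over a non-empty open set involve finitely many complex numbers. So they spread out over an integral affine $\overline{\mathbb Q}$-variety $T$ with function field in $\mathbb C$: there are a projective morphism $\mathcal Y'\to T$, a $T$-morphism $\mathcal Y'\to\overline Y\times T$ and line bundles $\mathcal A_i$ on $\mathcal Y'$. After shrinking $T$,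
\begin{itemize}
\item $\mathcal Y'\to T$ is flat with integral geometric fibers (for flat proper morphisms this is an open condition, and it holds at the generic point);
\item the $\mathcal A_i$ are very ample over $T$;
\item $\mathcal Y'\to\overline Y\times T$ is an isomorphism over an open set meeting every fiber $\overline Y\times\{t_0\}$, so that each $\mathcal Y'_{t_0}\to\overline Y$ is birational.
\end{itemize}
Intersection numbers of line bundles are coefficients of Euler characteristic polynomials, hence constant in a flat projective family over the connected base $T$. Taking the fiber over a point of $T(\overline{\mathbb Q})$, we may assume that $\overline Y',\mu,A_i$ are defined over $\overline{\mathbb Q}$ and satisfy \eqref{eq:neg}. From now on we work over $\overline{\mathbb Q}$.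

\emph{Step 5: a stable irreducible curve.} The field $\overline{\mathbb Q}(Y)$ is Galois with group $\mathfrak S_D$ over $\overline{\mathbb Q}(\overline Y)=\overline{\mathbb Q}(\overline Y')$. Let $\psi:Y'\to\overline Y'$ be the normalization of $\overline Y'$ in $\overline{\mathbb Q}(Y)$. It is finite of degree $D!$, and $\mathfrak S_D$ acts on $Y'$ over $\overline Y'$. As $Y$ is normal and finite over $\overline Y$, it is the normalization of $\overline Y$ in $\overline{\mathbb Q}(Y)$. An element of $\overline{\mathbb Q}(Y)$ integral over the coordinate ring of an affine open subset of $\overline Y$ is regular on its preimage in the normal variety $Y'$. This gives a morphism $\nu:Y'\to Y$ with $q\nu=\mu\psi$ which is the identity on function fields, hence birational and equivariant.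

Let $H_i\in|A_i|$ be general. The composite of $\psi$ with the embedding defined by $A_i$ is a finite morphism from $Y'$ to a projective space. Bertini's theorem in characteristic $0$ \cite[Thm.~6.3]{Jou} says that for a morphism from an integral variety to projective space the preimage of a general hyperplane is reduced, and is irreducible if the image has dimension at least $2$. We apply it successively to $Y'$, $\psi^{-1}(H_1)$, $\psi^{-1}(H_1\cap H_2),\dots$, which have dimensions $D,D-1,\dots,2$ and map finitely onto their images. It follows that $\Gamma'=\bigcap_{i=1}^{D-1}\psi^{-1}(H_i)$ is an integral curve with class $\psi^*A_1\cdots\psi^*A_{D-1}$. It is $\mathfrak S_D$-stable because $\psi$ is invariant. If $\Xi\subsetneq Y'$ is closed, then $\dim\psi(\Xi)\le D-1$, so $\psi(\Xi)$ meets the general $H_1\cap\dots\cap H_{D-1}$ in a finite set, and $\Gamma'\not\subset\Xi$. Thus $\Gamma'$ lies neither in $\nu^{-1}(E)$ nor in the preimage of any diagonal $\{\omega_i=\omega_j\}$. By the projection formula and \eqref{eq:neg},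
\begin{equation}\label{eq:negcurve}
D!\,\nu^*(\Lambda-\theta E)\cdot\Gamma'=\psi^*\mu^*\mathcal L_\theta\cdot\psi^*A_1\cdots\psi^*A_{D-1}=D!\,\big(\mu^*\mathcal L_\theta\cdot A_1\cdots A_{D-1}\big)<0 .
\end{equation}

\emph{Step 6: reading off the inequality.} Let $\Gamma$ be the normalization of $\Gamma'$, with the induced action, and let $\xi_i$ be the $i$-th coordinate of the equivariant map $\Gamma\to Y\to V$. Then $\xi_i\circ\pi=\xi_{\pi^{-1}(i)}$, and the $\xi_i$ are pairwise distinct by Step 5. Hence the action is faithful. If some $\xi_i$ were constant, then $\xi_i\circ\pi=\xi_i$ for all $\pi$ and all $\xi_j$ would coincide; so the $\xi_i$ are non-constant, and they have a common degree $h_0\ge1$ since they differ by automorphisms of $\Gamma$. The pull-back of $\Lambda$ to $\Gamma$ has degree $\sum_i\deg\xi_i=Dh_0$. The pull-back $E_\Gamma$ of $E$ is an effective divisor supported on $\Sigma$, because the image of $\Gamma$ in $Y$ is not contained in $E$. For $z=(z_i)\in\mathcal Z$ with maximal ideal $\mathfrak m_z$ we have $\mathfrak m_z\mathcal O_Y=\mathcal O_Y(-E_z)$, and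 $\mathfrak m_z$ is generated near $z$ by the $\omega_i-z_i$. So at a point $Q\in\Sigma$ above $z$, the ideal of $E_\Gamma$ is generated by the $\xi_i-\xi_i(Q)$, and $E_\Gamma=\sum_{Q\in\Sigma}\kappa_QQ$. Now \eqref{eq:negcurve} reads $Dh_0<\theta\sum_{Q\in\Sigma}\kappa_Q$. This proves Proposition~\ref{prop:curve}, and with it Proposition~\ref{prop:numbers}, Theorem~\ref{thm:main}, Corollary~\ref{cor:no} and Theorem~\ref{thm:line}(c). \qed

\begin{thebibliography}{9}

\bibitem{EF} Jan-Hendrik Evertse and Roberto G. Ferretti, \emph{A generalization of the Subspace Theorem with polynomials of higher degree}, arXiv:math/0408381 (2004).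

\bibitem{Jou} Jouanolou, \emph{Th\'eor\`emes de Bertini et applications}.

\bibitem{Lang} Lang, \emph{Fundamentals of Diophantine Geometry}.

\bibitem{Laz} Lazarsfeld, \emph{Positivity in Algebraic Geometry II}.

\bibitem{Serre} Serre, \emph{Lectures on the Mordell--Weil Theorem}.

\end{thebibliography}
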